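# Almost every 2-polymatroid has only elements of rank 2

Logarithms are to base 2 unless written $\ln$. We write $X-a$ and $X+a$ for $X\setminus\{a\}$ and $X\cup\{a\}$, and $[n]=\{1,\dots,n\}$.

## 1. The guess "every element has rank 2", on one, two and three elements

Pick a 2-polymatroid on $n$ elements at random. Each element has rank $0$, $1$ or $2$. The first guess is that for large $n$ every element has the largest rank allowed, namely $2$: elements of high rank leave the most room for choices. Let us make this precise and test it.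

**Definition (polymatroid).** Let $k$ be a positive integer. A $k$-polymatroid on a finite set $S$ is a function $\rho:2^S\to\mathbb Z_{\ge0}$ with $\rho(\emptyset)=0$; $\rho(X)\le\rho(Y)$ whenever $X\subseteq Y$; $\rho(X\cup Y)+\rho(X\cap Y)\le\rho(X)+\rho(Y)$ for all $X,Y$; and $\rho(\{e\})\le k$ for every $e\in S$. The rank of $e$ is $\rho(\{e\})$. The $1$-polymatroids are exactly the rank functions of matroids.

For example, let $S$ be the edge set of a loopless graph and let $\rho(X)$ be the number of vertices covered by $X$. Adding an edge $a$ to $Z$ raises $\rho$ by the number of ends of $a$ not covered by $Z$, and this number can only drop as $Z$ grows; Fact 1 below turns this into submodularity. So $\rho$ is a 2-polymatroid, and every element has rank 2. Two edges sharing exactly one vertex have $\rho=3$ together.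

For $a\notin Z$ put $d_a(Z)=\rho(Z+a)-\rho(Z)$, the *marginal* of $a$ at $Z$.

**Fact 1 (local criterion).** A function $\rho$ on $2^S$ is submodular if and only if $\rho(T+a)+\rho(T+b)\ge\rho(T+a+b)+\rho(T)$ for all $T$ and all distinct $a,b\notin T$. In that case $d_a(Z)\ge d_a(Z')$ whenever $Z\subseteq Z'\not\ni a$.

*Proof.* The local inequality is a case of submodularity. Conversely, it says $d_a(T)\ge d_a(T+b)$, and iterating gives $d_a(Z)\ge d_a(Z')$ for $Z\subseteq Z'\not\ni a$. Now write $X\setminus Y=\{a_1,\dots,a_m\}$ and add these elements one by one, first to $X\cap Y$ and then to $Y$. Comparing marginals term by term, $\rho(X)-\rho(X\cap Y)\ge\rho(X\cup Y)-\rho(Y)$. $\square$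

For a 2-polymatroid, then, $0\le d_a(Z)\le d_a(\emptyset)=\rho(\{a\})\le2$: every marginal is $0$, $1$ or $2$, and marginals decrease as the set grows.

**Definition (the two counts).** Two 2-polymatroids $\rho$ on $S$ and $\rho'$ on $S'$ are isomorphic if a bijection $\varphi:S\to S'$ satisfies $\rho'(\varphi(X))=\rho(X)$ for all $X$. Labeled 2-polymatroids on $[n]$ are counted as distinct functions; unlabeled ones are the isomorphism classes. Almost all labeled (unlabeled) 2-polymatroids have an isomorphism-invariant property if the proportion of labeled (unlabeled) 2-polymatroids on $[n]$ with the property tends to $1$ as $n\to\infty$.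

The question, a conjecture taken from Thomas J. Savitsky, "Enumeration of $2$-Polymatroids on up to Seven Elements", arXiv:1401.8006 (2014), is whether almost all 2-polymatroids have no element of rank less than 2. We ask it separately for the labeled and the unlabeled count. It is known that almost all labeled matroids are loopless, and the same proof shows that almost all labeled 2-polymatroids have no element of rank $0$. So the issue is rank $1$.

*One element.* The rank is $0$, $1$ or $2$: three functions, one of them good. The proportion is $1/3$ in both counts.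

*Two elements.* If the ranks are $i,j$, the pair has any rank from $\max(i,j)$ to $i+j$, which gives $\min(i,j)+1$ choices. Summing over $i,j\in\{0,1,2\}$ gives $9+(1+1+1+2)=14$ functions, of which $3$ have $i=j=2$. Up to isomorphism the rank pairs $00,01,02,11,12,22$ contribute $1,1,1,2,2,3$, ten classes in all. The proportions are $3/14$ and $3/10$.

*Three elements.* Let the ranks be $i,j,k$, and let $x,y,z$ be the ranks of $\{1,2\},\{1,3\},\{2,3\}$. By Fact 1 and monotonicity, the top rank $w$ is any integer with
$$\max(x,y,z)\le w\le\min(x+y-i,\;x+z-j,\;y+z-k),$$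
where each pair rank lies in the range found for two elements.

If all ranks are 2, then $x,y,z\in\{2,3,4\}$. The multisets $222,233,244,333,334,344,444$ allow $1,1,1,2,1,2,3$ values of $w$, and the multisets $223,224,234$ allow none. Counting orderings, $1+3+3+2+3+6+3=21$ functions in $11$ classes.

If the ranks are $(1,1,1)$, then $x,y,z\in\{1,2\}$; the multisets $111,122,222$ allow $1,1,2$ values and $112$ allows none, giving $1+3+2=6$ functions in $4$ classes.

If the ranks are $(1,1,2)$ in this order, then $x=1$ forces $y=z$ and gives $1+1$ functions. For $x=2$, the pairs $(y,z)=(2,2),(2,3),(3,2),(3,3)$ give $1,1,1,2$. In total there are $7$ functions, in $6$ classes.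

If the ranks are $(1,2,2)$, the pairs $(x,y)=(2,2),(2,3),(3,2),(3,3)$ give $1,0,0,1$ for $z=2$, then $1,1,1,2$ for $z=3$, and $0,1,1,2$ for $z=4$. In total there are $11$ functions, in $2+4+3=9$ classes.

On two elements there are $2+2\cdot2+3=9$ functions without rank-0 elements, and on one element there are $2$. So on three elements $3\cdot9+3\cdot2+1=34$ functions have an element of rank $0$; up to isomorphism these correspond to the $10$ classes on two elements. Altogether there are $21+6+3\cdot7+3\cdot11+34=115$ functions and $11+4+6+9+10=40$ classes.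

The labeled proportions are $1/3,\ 3/14,\ 21/115$, and the unlabeled ones $1/3,\ 3/10,\ 11/40$. They go *down*. A high minimum rank does give more choices, but there are many more rank vectors with a small entry. The guess will turn out to be right, but small cases do not show it. What decides is a count on the scale of a middle binomial coefficient in the exponent.

## 2. Precise statements on the scale of the middle binomial coefficient

Let $w_N=\binom N{\lfloor N/2\rfloor}$, and let

* $p(n)$ be the number of labeled 2-polymatroids on $[n]$,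
* $b(n)$ be the number of those with at least one element of rank $\le1$,
* $b_j(n)$ be the number of those in which the element $n$ has rank $j$.

**Theorem 1.** $p(n)\ge2^{w_n}$ for $n\ge4$, and $\log b(n)\le\left(\frac{\log3}2+o(1)\right)w_n$. Since $\frac{\log 3}2<0.793<1$, the conjecture holds for labeled and for unlabeled 2-polymatroids.

**Theorem 2 (sharp form).** $\log p(n)=(1+o(1))w_n$ and $\log b(n)=(\frac12+o(1))w_n$. Hence, both among labeled and among unlabeled 2-polymatroids on $[n]$, the proportion having an element of rank $<2$ is $2^{-(1/2+o(1))w_n}$.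

Two facts about $w_N$ are used throughout. First,
$$w_N\ge\frac{2^N}{2\sqrt N}\qquad(N\ge1).$$
Indeed $\binom{2m}m\ge4^m/(2\sqrt m)$ by induction: equality holds at $m=1$; in going from $m$ to $m+1$ the left side is multiplied by $4\cdot\frac{2m+1}{2m+2}$ and the right side by $4\sqrt{\frac m{m+1}}$, and $(2m+1)^2\ge4m(m+1)$. This gives the claim for $N=2m$. For $N=2m-1$ we have $w_N=\frac12\binom{2m}m\ge 2^N/\sqrt{2N+2}\ge2^N/(2\sqrt N)$. So any quantity of size $O(2^NN^{-c}\log N)$ with $c>\frac12$ is $o(w_N)$.

Second, $w_{n-1}=\frac12w_n$ for $n$ even and $w_{n-1}=\frac{n+1}{2n}w_n$ for $n$ odd. So $w_{n-1}=(\frac12+o(1))w_n$.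

## 3. Many 2-polymatroids from one layer, and reduction to one element of rank 1

**Step 1 (lower bound for $p(n)$).** The purpose is to exhibit $2^{w_n}$ 2-polymatroids. Let $n\ge4$, $r=\lfloor n/2\rfloor$, and let $\mathcal H$ be any family of $r$-subsets of $[n]$. Put
$$\rho_{\mathcal H}(X)=\begin{cases}2|X|&|X|<r,\\2r-1&|X|=r,\ X\in\mathcal H,\\2r&|X|=r,\ X\notin\mathcal H,\\2r&|X|>r.\end{cases}$$
Monotonicity is clear. We check the local inequality of Fact 1 by the size of $T$. For $|T|\le r-3$ there is equality. For $|T|=r-2$ the left side is $4r-4$ and the right side is at most $2r+(2r-4)$. For $|T|=r-1$ the left side is at least $2(2r-1)=4r-2$ and the right side is $2r+(2r-2)$. For $|T|\ge r$ the left side is $4r$ and the right side is at most $4r$. Since $r\ge2$, all elements have rank $2$. Different $\mathcal H$ give different functions, so $p(n)\ge2^{w_n}$.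

**Step 2 (reduction to $b_1$).** The purpose is to replace "some element of rank $\le1$" by "the element $n$ has rank exactly $1$". If $n$ has rank $0$, all its marginals are $0$ and $\rho$ is determined by its restriction to $[n-1]$; every 2-polymatroid on $[n-1]$ extends in this way. So $b_0(n)=p(n-1)$. Given a 2-polymatroid $\rho$ on $[n-1]$, add a new element $e$ by $\rho^+(X)=\rho(X-e)+1$ if $e\in X$, and $\rho^+(X)=\rho(X)$ otherwise. The marginals of old elements are unchanged and those of $e$ are constantly $1$, so this is a 2-polymatroid and $p(n-1)\le b_1(n)$. By symmetry among the elements,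
$$p(n-1)\le b_1(n)\le b(n)\le n\,(b_0(n)+b_1(n))\le2n\,b_1(n).\tag{1}$$
It remains to bound $b_1(n)$ from above.

## 4. Restriction times up-set: a bound that ties

From now on $E$ is a set with $|E|=N=n-1$, $S=E\cup\{e\}$, and $\rho$ is a 2-polymatroid on $S$ with $\rho(\{e\})=1$. We always assume $N$ large. Put
$$U=\{X\subseteq E:\rho(X+e)=\rho(X)\}.$$
The marginal $d_e(X)$ is $0$ or $1$ and decreases in $X$. So $U$ is an *up-set* (it contains every superset, within $E$, of each of its members), and $\rho(X+e)=\rho(X)+1$ for $X\notin U$. Hence $\rho$ is determined by the pair $(\rho|_{2^E},U)$.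

The sensible first bound multiplies: $b_1(n)\le p(N)\cdot\#\{\text{up-sets of }2^E\}$. An up-set is given by its minimal members, which form an *antichain*, that is, a family in which no member properly contains another. Any family in the middle layer is an antichain, so there are at least $2^{w_N}$ up-sets, and $p(N)\ge2^{w_N}$ by Step 1. So however well we estimate the two factors, the product is at least
$$2^{2w_{n-1}}\ge2^{w_n}.$$
This has to be compared with $p(n)$, for which we have the lower bound $2^{w_n}$ and, by Theorem 2, the true size $2^{(1+o(1))w_n}$. The halving $w_{n-1}\approx\frac12w_n$ is exactly eaten up by having two independent choices on $E$, and the comparison proves nothing.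

What the product ignores is that $U$ must fit $\rho|_{2^E}$. For instance, let $E=\{a,b\}$ and $\rho(X)=2|X|$ on $E$. The up-set $\{\{a\},\{b\},\{a,b\}\}$ is impossible: it would give $\rho(ae)+\rho(be)=4<5=\rho(abe)+\rho(e)$.

Here is the way past the tie. Reveal the values of $\rho$ from small sets to large ones. Record a set $X$ only when $\rho(X)$, or the answer to "is $X\in U$?", is not what the earlier values predict. At a recorded drop of $\rho$ most marginals $d_a(X-a)$ will be $1$; at a recorded birth of $U$ most will be $2$. Since marginals decrease, the two kinds of record obstruct each other. They never occur at the same set, and together they form *one* antichain whose members carry one of two labels. A set then has three states instead of four, and $\frac12\log3<1$.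

## 5. Closure and heavy flats

**Definition (closure, flat).** For $Z\subseteq S$ let $\mathrm{cl}(Z)=\{x\in S:\rho(Z+x)=\rho(Z)\}$. A flat is a set $F$ with $\mathrm{cl}(F)=F$.

Adding the elements of $\mathrm{cl}(Z)$ to $Z$ one at a time, each marginal is at most the corresponding marginal at $Z$, hence $0$. So $\rho(\mathrm{cl}(Z))=\rho(Z)$.

**Fact 2.** If $Z\subseteq Z'$ and $\rho(Z)=\rho(Z')$, then $\mathrm{cl}(Z)=\mathrm{cl}(Z')$. In particular $\mathrm{cl}(\mathrm{cl}(Z))=\mathrm{cl}(Z)$, so closures are flats.

*Proof.* By monotonicity $Z'\subseteq\mathrm{cl}(Z)$. If $x\in\mathrm{cl}(Z)$, then $Z'+x\subseteq\mathrm{cl}(Z)$, so $\rho(Z'+x)\le\rho(\mathrm{cl}(Z))=\rho(Z)=\rho(Z')$ and $x\in\mathrm{cl}(Z')$. Conversely, if $x\in\mathrm{cl}(Z')$, then $\rho(Z+x)\le\rho(Z'+x)=\rho(Z')=\rho(Z)$. The last claim is the case $Z'=\mathrm{cl}(Z)$. $\square$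

**Definition (heavy flat).** Let $\tau=N^{3/4}$. A flat $F$ of $\rho$ is heavy if at least $\tau$ subsets $Z\subseteq S$ satisfy $\mathrm{cl}(Z)=F$. The set of heavy flats is $\mathcal F$.

Every $Z$ has exactly one closure, so $|\mathcal F|\le2^{N+1}/\tau$. The heavy flats will be written down in full. This costs about $2^N\log N/\tau$ bits, so $\tau$ must be well above $\sqrt N\log N$; it must also be small compared with $N$. The power $N^{3/4}$ meets both needs.

**Example 1.** Put $\rho_{\mathcal H}$ from Step 1 on $E$ (so $r=\lfloor N/2\rfloor$) and add $e$ as in Step 2: $\rho(X+e)=\rho(X)+1$ for all $X\subseteq E$. If $|Z|<r$, or $|Z|=r$ and $Z\in\mathcal H$, then every further element raises the rank, so $Z$ and $Z+e$ are flats, each generated only by itself. All other $Z\subseteq E$ have rank $2r$, so $\mathrm{cl}(Z)=E$ and $\mathrm{cl}(Z+e)=S$. The heavy flats are exactly $E$ and $S$, of ranks $2r$ and $2r+1$.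

## 6. Recording only the unpredicted values

**Step 3 (the predictor and the two exceptional families).** The purpose is to define what gets recorded. Let $\mathcal M=\{X\subseteq E:N/3\le|X|\le2N/3\}$. For $X\in\mathcal M$ put
$$m(X)=\min_{a\ne b\in X}\big[\rho(X-a)+\rho(X-b)-\rho(X-a-b)\big],$$
$$m^e(X)=\min_{a\ne b\in X}\big[\rho(X-a+e)+\rho(X-b+e)-\rho(X-a-b+e)\big],$$
$$M(X)=\min\Big\{m(X),\ m^e(X),\ \min_{F\in\mathcal F,\,F\supseteq X}\rho(F)\Big\},$$
where a minimum over the empty set is $\infty$. Submodularity gives $\rho(X)\le m(X)$ and $\rho(X)\le\rho(X+e)\le m^e(X)$, and monotonicity handles the flats. So $\rho(X)\le M(X)$. The prediction for $\rho(X)$ is $M(X)$, and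
$$\mathcal B=\{X\in\mathcal M:\rho(X)<M(X)\}.$$
For $U$ the prediction is "not in $U$ unless forced":
$$\mathcal U=\{X\in\mathcal M\cap U:\ X-a\notin U\ \ \forall a\in X,\ \text{and no }F\in\mathcal F\text{ has }F\supseteq X+e,\ \rho(F)=\rho(X)\}.$$

*Example 1 continued.* If $X\in\mathcal M$ and $|X|<r$, then $m(X)=2|X|=\rho(X)$. If $|X|=r$, then $m(X)=2(2r-2)-(2r-4)=2r$, $m^e(X)=2r+1$ and $\rho(E)=2r$, so $M(X)=2r$ and $X\in\mathcal B$ if and only if $X\in\mathcal H$. If $|X|>r$, then $M(X)\le\rho(E)=2r=\rho(X)$. Hence $\mathcal B=\mathcal H$, and $\mathcal U=\emptyset$ because $U=\emptyset$. The record is exactly the free choice.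

The heavy flats are needed here. Let $\mathcal H=\{X\}$ and let $Y\supset X$ have $r+1$ elements. Then $m(Y)=(2r-1)+2r-(2r-2)=2r+1$ and $m^e(Y)=2r+2$, both larger than $\rho(Y)=2r$. Without the term $\rho(E)$ in $M$, both $X$ and $Y$ would be recorded, and the record would not be an antichain.

**Example 2.** Again let $r=\lfloor N/2\rfloor$, and let $\mathcal G$ be any family of $r$-subsets of $E$. For $X\subseteq E$ put $\rho(X)=2|X|$ if $|X|\le r$ and $\rho(X)=2r+1$ if $|X|>r$. Put $\rho(X+e)=2|X|+1$ if $|X|<r$; $\rho(X+e)=2r$ if $X\in\mathcal G$; $\rho(X+e)=2r+1$ otherwise. Then $U=\mathcal G\cup\{X:|X|>r\}$ is an up-set, which is the local inequality for pairs $a,e$. For pairs in $E$ and $T\subseteq E$ the inequality is: equality for $|T|\le r-2$; $4r\ge4r-1$ for $|T|=r-1$; and left side $4r+2$, right side at most $4r+2$, for $|T|\ge r$. For pairs in $E$ and base $T+e$: equality for $|T|\le r-3$; $4r-2\ge(2r+1)+(2r-3)$ covers $|T|=r-2$; left side at least $4r$, right side $(2r+1)+(2r-1)$, for $|T|=r-1$; left side $4r+2$, right side at most $4r+2$, for $|T|\ge r$.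 So $\rho$ is a 2-polymatroid.

Sets of rank $2r+1$ in which every marginal is $0$ have closure $S$. Every set of smaller rank has closure itself, except that $X\in\mathcal G$ and $X+e$ both have closure $X+e$. So $S$ is the only heavy flat. The minimal members of $U$ are the sets in $\mathcal G$, together with the $(r+1)$-sets having no $r$-subset in $\mathcal G$. The latter are forced by $F=S$, since $\rho(S)=2r+1$ is their rank, and the former are not. Hence $\mathcal U=\mathcal G$. Also $\mathcal B=\emptyset$, because $m(X)=2|X|$ for $|X|\le r$ and $M(X)\le\rho(S)=\rho(X)$ for $|X|>r$.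

**Step 4 (marginals at recorded sets).** The purpose is to show that at a recorded set almost all marginals $d_a(X-a)$ are known.

**Lemma 1.** Let $X\in\mathcal B$ and $B(X)=\{a\in X:d_a(X-a)=1\}$. Then $|X\setminus B(X)|<\tau$; for $a\in B(X)$ we have $d_a(X-a-b)=2$ for all $b\in X-a$; and $\rho(X)=M(X)-1$.

*Proof.* For $a\ne b$ in $X$, the inequality $\rho(X)<\rho(X-a)+\rho(X-b)-\rho(X-a-b)$ says
$$d_a(X-a)<d_a(X-a-b)\le2.$$
So $d_a(X-a)\in\{0,1\}$, and if it is $1$ then $d_a(X-a-b)=2$. If $d_a(X-a)=0$, then $\mathrm{cl}(X-a)=\mathrm{cl}(X)$ by Fact 2. If this held for at least $\tau$ elements $a$, then $\mathrm{cl}(X)$ would be heavy and $M(X)\le\rho(\mathrm{cl}(X))=\rho(X)$, a contradiction. This proves the first two claims. As $|X|\ge N/3>\tau$, we can pick $a\in B(X)$ and $b\in X-a$, and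
$$m(X)\le\rho(X-a)+d_a(X-a-b)=(\rho(X)-1)+2=\rho(X)+1.$$
So $\rho(X)<M(X)\le\rho(X)+1$. $\square$

**Lemma 2.** Let $X\in\mathcal U$ and $B(X)=\{a\in X:d_a(X-a)=2\}$. Then $|X\setminus B(X)|<\tau$, and $d_a(X-a+e)=d_a(X-a)-1$ for all $a\in X$.

*Proof.* Since $X\in U$ and $X-a\notin U$,
$$d_a(X-a+e)=\rho(X+e)-\rho(X-a+e)=\rho(X)-\rho(X-a)-1=d_a(X-a)-1.$$
This is $\ge0$, so $d_a(X-a)\in\{1,2\}$. If $d_a(X-a)=1$, then $\rho(X-a+e)=\rho(X+e)=\rho(X)$, and Fact 2 gives $\mathrm{cl}(X-a+e)=\mathrm{cl}(X+e)=\mathrm{cl}(X)$. If this held for at least $\tau$ elements $a$, then $F=\mathrm{cl}(X)$ would be heavy with $F\supseteq X+e$ and $\rho(F)=\rho(X)$, contradicting $X\in\mathcal U$. $\square$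

**Step 5 (decoding).** The purpose is to check that the record determines $\rho$, and that everything except $(\mathcal B,\mathcal U)$ is cheap.

**Lemma 3.** $\rho$ is determined by the following data: ($D_0$) the values $\rho(Z)$ for all $Z\subseteq S$ with $Z\cap E\notin\mathcal M$; ($D_1$) the set $\{(F,\rho(F)):F\in\mathcal F\}$; and the families $\mathcal B$ and $\mathcal U$.

*Proof.* Process the sets $X\in\mathcal M$ by increasing size, recovering $\rho(X)$ and then $\rho(X+e)$. All values in $m(X)$ and $m^e(X)$ belong to sets with smaller trace on $E$, so they are known, and $D_1$ supplies the rest of $M(X)$. By Lemma 1, $\rho(X)=M(X)-1$ if $X\in\mathcal B$, and otherwise $\rho(X)=M(X)$. Next decide whether $X\in U$. If some $X-a\in U$ (this is known), then $X\in U$ since $U$ is an up-set. Otherwise, if some $F\in\mathcal F$ has $F\supseteq X+e$ and $\rho(F)=\rho(X)$, then $\rho(X+e)\le\rho(X)$ and $X\in U$. Otherwise, by definition, $X\in U$ if and only if $X\in\mathcal U$. $\square$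

*Cost of $D_0$.* With $h$ the binary entropy function, at most $2\cdot2^{h(1/3)N}$ subsets of $E$ are outside $\mathcal M$, hence at most $4\cdot2^{h(1/3)N}$ sets $Z$ are involved, each with at most $2N+2$ possible values. The logarithm of the number of possible $D_0$ is at most $4\cdot2^{h(1/3)N}\log(2N+2)=o(w_N)$, since $h(1/3)=\log3-\frac23<1$.

*Cost of $D_1$.* For real $0<K\le Q$ with $Q$ an integer,
$$\sum_{i\le K}\binom Qi\le\sum_i\binom Qi\Big(\frac QK\Big)^{K-i}=\Big(\frac QK\Big)^K\Big(1+\frac KQ\Big)^Q\le\Big(\frac{eQ}K\Big)^K .$$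
(In the last expression $e$ is the base of the natural logarithm.) Take $K=2^{N+1}/\tau$ and $Q=2^{N+1}(2N+2)$. The number of possible $D_1$ has logarithm at most $K\log(e\tau(2N+2))=O(2^NN^{-3/4}\log N)=o(w_N)$.

## 7. The two exceptional families form one antichain

**Step 6.** The purpose is to prove the obstruction announced in Section 4.

**Lemma 4.** $\mathcal B\cap\mathcal U=\emptyset$, and $\mathcal A=\mathcal B\cup\mathcal U$ is an antichain.

*Proof.* Let $X\subseteq Y$ with $X$ and $Y$ each in $\mathcal B$ or $\mathcal U$. Let $C=B(X)\cap B(Y)$, with $B(\cdot)$ from Lemma 1 or Lemma 2 according to the family considered. Each of $B(X),B(Y)$ misses fewer than $\tau$ elements of $X$, so $|C|>|X|-2\tau\ge N/3-2\tau\ge\tau$.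

*Case $X,Y\in\mathcal U$, $X\subsetneq Y$.* For $a\in Y\setminus X$ we have $X\subseteq Y-a$, so $Y-a\in U$, contradicting $Y\in\mathcal U$.

*Case $X,Y\in\mathcal B$, $X\subsetneq Y$.* Take $a\in C$ and $b\in Y\setminus X$. Then $X-a\subseteq Y-a-b$, and Lemma 1 gives $2=d_a(Y-a-b)\le d_a(X-a)=1$, a contradiction.

*Case $X\in\mathcal B$, $Y\in\mathcal U$, $X\subseteq Y$ with equality allowed.* For $a\in C$ we get $2=d_a(Y-a)\le d_a(X-a)=1$, a contradiction. In particular $\mathcal B\cap\mathcal U=\emptyset$.

*Case $X\in\mathcal U$, $Y\in\mathcal B$, $X\subsetneq Y$.* Then $Y\in U$. Suppose $a\in C$ and $Y-a\notin U$. Since $d_a(Y-a)=1$,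
$$d_a(Y-a+e)=\rho(Y)-(\rho(Y-a)+1)=0,$$
so $\mathrm{cl}(Y-a+e)=\mathrm{cl}(Y+e)=\mathrm{cl}(Y)$ by Fact 2. If this held for all $a\in C$, at least $\tau$ of them, then $\mathrm{cl}(Y)$ would be heavy and $M(Y)\le\rho(Y)$, a contradiction. So there is $a\in C$ with $Y-a\in U$. Take $b\in Y\setminus X$. Then $\rho(Y-a+e)=\rho(Y-a)=\rho(Y)-1$. Since $X-a+e\subseteq Y-a-b+e$, Lemma 2 gives
$$\rho(Y-b+e)-\rho(Y-a-b+e)=d_a(Y-a-b+e)\le d_a(X-a+e)=2-1=1 .$$
Adding, $m^e(Y)\le\rho(Y)$, contradicting $Y\in\mathcal B$. $\square$

The last case is the reason for including $m^e$ in the predictor.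

## 8. Entropy count of labeled antichains

We recall the tool. For discrete random variables, $H$ is Shannon entropy in bits; $H(X)\le\log(\text{number of values})$, with equality for a uniform variable; $H(X,Y)=H(X)+H(Y|X)$; and conditioning does not increase entropy.

**Fact 3 (Shearer's lemma; Chung–Graham–Frankl–Shearer 1986).** Let $X=(X_i)_{i\in I}$, and let each $i\in I$ lie in at least $r\ge 1$ of the sets $F_1,\dots,F_m\subseteq I$. Then $H(X|Y)\le\frac1r\sum_jH(X_{F_j}|Y)$.

*Proof.* Order $I$. By the chain rule and since conditioning does not increase entropy, $H(X_{F_j}|Y)\ge\sum_{i\in F_j}H(X_i|X_{<i},Y)$. Sum over $j$: each term on the right occurs at least $r$ times, and $\sum_iH(X_i|X_{<i},Y)=H(X|Y)$. $\square$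

The same proof works conditionally on each single value of $Y$. For three bits and $F_j$ the three pairs, it reads $H(X_1,X_2,X_3)\le\frac12(H(X_1,X_2)+H(X_1,X_3)+H(X_2,X_3))$.

**Step 7.** The purpose is to bound the number of possible pairs $(\mathcal B,\mathcal U)$. The argument is the entropy method in the style of Kahn and Pippenger.

**Lemma 5.** Let $L_q(N)$ be the number of pairs $(\mathcal A,\lambda)$ with $\mathcal A$ an antichain in $2^E$, $|E|=N$, and $\lambda:\mathcal A\to\{1,\dots,q\}$. Then
$$\log L_q(N)\le\log(q+1)\,w_N+\frac{2^{N+1}}{N+1}=(\log(q+1)+o(1))\,w_N .$$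

*Proof.* Choose $(\mathcal A,\lambda)$ uniformly at random, so that its entropy is $\log L_q(N)$. Let $\mathcal A_k$ be its restriction, with labels, to sets of size $k$: each $k$-set has one of $q+1$ states (absent, or one of $q$ labels). Let $\mathcal L$ be the family of sets $X\subseteq E$ having no *proper* subset in $\mathcal A$. It is a down-set (it contains every subset of each of its members), it contains $\mathcal A$ because $\mathcal A$ is an antichain, and for $|X|=k$ the event $X\in\mathcal L$ depends only on $\mathcal A_{<k}=(\mathcal A_0,\dots,\mathcal A_{k-1})$. Let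
$$\pi_k=\binom Nk^{-1}\sum_{|X|=k}P(X\in\mathcal L).$$
Averaging over a random pair $C_k\subset C_{k+1}$ of sets of these sizes and using that $\mathcal L$ is a down-set, $\pi_k\ge\pi_{k+1}$.

Fix $k<N$ and $V$ with $|V|=k+1$. Let $N^-(V)=\{V-a:a\in V\}$, and, given $\mathcal A_{<k}=\alpha$, let $\ell_V(\alpha)=|N^-(V)\cap\mathcal L|$. We bound the entropy of $\mathcal A_k$ on $N^-(V)$ given $\alpha$. Only the sets in $\mathcal L$ can be present.

If $\ell_V(\alpha)<k+1$, then $V\notin\mathcal L$ as $\mathcal L$ is a down-set, and the entropy is at most $\ell_V(\alpha)\log(q+1)$. If $\ell_V(\alpha)=k+1$, then no $V-a$ has a proper subset in $\mathcal A$, so $V\in\mathcal L$ if and only if $\mathcal A_k$ is empty on $N^-(V)$. Put $x=P(V\in\mathcal L\mid\alpha)$. First reveal whether $N^-(V)$ is empty, then the states if it is not: the entropy is at most $h(x)+(1-x)(k+1)\log(q+1)$. In both cases it is at most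
$$1+\log(q+1)\big(\ell_V(\alpha)-(k+1)P(V\in\mathcal L\mid\alpha)\big).$$

Each $k$-set lies in $N-k$ of the sets $N^-(V)$. Apply Fact 3 given $\alpha$ and average over $\alpha$. Since $\sum_V\ell_V=(N-k)\,|\{X\in\mathcal L:|X|=k\}|$ and $(k+1)\binom N{k+1}=(N-k)\binom Nk$,
$$H(\mathcal A_k\mid\mathcal A_{<k})\le\log(q+1)\binom Nk(\pi_k-\pi_{k+1})+\frac1{N-k}\binom N{k+1},$$
and the last term equals $\frac1{N+1}\binom{N+1}{k+1}$. For $k=N$, $H(\mathcal A_N\mid\mathcal A_{<N})\le\pi_N\log(q+1)$. Sum over $k$ by the chain rule. Using $\binom Nk\le w_N$ and $\pi_k-\pi_{k+1}\ge0$, the main terms telescope to at most $\log(q+1)\,w_N\pi_0\le\log(q+1)\,w_N$, and the error terms add up to at most $2^{N+1}/(N+1)=o(w_N)$. $\square$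

## 9. The conjecture in both counts: the constant $\frac12\log 3$

**Step 8 (proof of Theorem 1).** The purpose is to assemble the bound. The inequality $p(n)\ge2^{w_n}$ is Step 1. By Lemmas 3 and 4, $\rho$ is determined by $D_0$, $D_1$ and the antichain $\mathcal A=\mathcal B\sqcup\mathcal U$ with two labels. The first two cost $o(w_N)$ bits, and Lemma 5 with $q=2$ bounds the third:
$$\log b_1(n)\le(\log3+o(1))\,w_{n-1}=\Big(\frac{\log3}2+o(1)\Big)w_n .$$
By (1), $\log b(n)\le\log(2n)+\log b_1(n)$ satisfies the same bound.

*Labeled count.* $b(n)/p(n)\le2^{-(1-\frac{\log3}2-o(1))w_n}\to0$.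

*Unlabeled count.* At most $b(n)$ isomorphism classes have an element of rank $<2$. Each class contains at most $n!$ labeled functions, so there are at least $p(n)/n!$ classes. The proportion is at most $n!\,b(n)/p(n)\to0$, because $\log n!=O(n\log n)=o(w_n)$. $\blacksquare$

So the conjecture is true for both counts. The rest replaces $\log3$ by $\log2=1$: the two labels turn out to be almost free, since the antichain alone nearly determines them.

## 10. Below one set $V$, one of the labels is rare

**Step 9.** The purpose is to find a local constraint on the labels. For $V\subseteq E$ let $P_0=\{a\in V:V-a\in\mathcal B\}$ and $P_1=\{a\in V:V-a\in\mathcal U\}$, which are disjoint by Lemma 4.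

**Lemma 6.** $\min(|P_0|,|P_1|)\le5\tau$ for every $V\subseteq E$.

*Proof.* Write $X_i=V-a_i$. Suppose $a_1,a_2\in P_0$ and $a_3\in P_1$ are distinct, with $a_2\in B(X_1)$, $a_3\in B(X_2)$ and $a_2\in B(X_3)$. Submodularity and $a_2\in B(X_1)$ give
$$\rho(V)\le\rho(X_2)+\big[\rho(X_1)-\rho(V-a_1-a_2)\big]=\rho(X_2)+1 .$$
Also $\rho(X_2)=\rho(V-a_2-a_3)+1$ since $a_3\in B(X_2)$ with $X_2\in\mathcal B$, and $\rho(X_3)=\rho(V-a_2-a_3)+2$ since $a_2\in B(X_3)$ with $X_3\in\mathcal U$. Hence $\rho(V)\le\rho(X_3)$, so $\mathrm{cl}(V)=\mathrm{cl}(X_3)$ by Fact 2.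

Call an $a_3\in P_1$ for which such $a_1,a_2$ exist *good*. If at least $\tau$ elements were good, then $\mathrm{cl}(V)$ would be heavy. For a good $a_3$ this flat is $\mathrm{cl}(X_3)$; it contains $X_3+e$ because $X_3\in U$, and it has rank $\rho(X_3)$. This contradicts $X_3\in\mathcal U$. So fewer than $\tau$ elements are good.

We may assume $P_0\ne\emptyset$. Let $P_0'$ be the set of $a_2\in P_0$ for which some $a_1\in P_0-a_2$ has $a_2\in B(V-a_1)$. Fixing one $a_1\in P_0$, Lemma 1 gives $|P_0'|\ge|P_0|-1-\tau$. Let $x=|P_1|$ and $y=|P_0'|$. For each non-good $a_3\in P_1$ and each $a_2\in P_0'$, either $a_3\notin B(V-a_2)$ or $a_2\notin B(V-a_3)$. The first happens for fewer than $\tau$ values $a_3$ per $a_2$, the second for fewer than $\tau$ values $a_2$ per $a_3$. Counting pairs,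
$$(x-\tau)y\le\tau y+\tau x,\qquad\text{i.e.}\qquad xy\le\tau x+2\tau y .$$
If $x,y>3\tau$, dividing by $xy$ gives $1\le\tau/y+2\tau/x<1$, a contradiction. So $\min(x,y)\le3\tau$, and $\min(|P_0|,|P_1|)\le4\tau+1\le5\tau$. $\square$

A set $V$ with many members of $\mathcal A$ just below it is therefore nearly monochromatic. To exploit this we need most members of $\mathcal A$ to lie below many such $V$. The obstacle is a member $X$ for which most sets $X+i$ have few members of $\mathcal A$ below them; the next section shows that the hardest kind of such $X$ is rare.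

## 11. Random chains rarely meet bad sets

From here to the end of Section 12, $\mathcal A\subseteq\mathcal M$ is any fixed antichain, not necessarily one coming from a polymatroid, and $\mathcal L$ is the down-set of all $X\subseteq E$ with no proper subset in $\mathcal A$. So $\mathcal A\subseteq\mathcal L$ and $\emptyset\in\mathcal L$. For $V\subseteq E$ put
$$\ell_V=|\{a\in V:V-a\in\mathcal L\}|,\qquad p_V=|\{a\in V:V-a\in\mathcal A\}|,$$
and let $t=N^{7/8}$, $t_0=N^{15/16}$.

Let $c_1,\dots,c_N$ be a uniformly random ordering of $E$ and $C_k=\{c_1,\dots,c_k\}$. *Death at $k$* is the event $C_k\in\mathcal L$, $C_{k+1}\notin\mathcal L$. As $\mathcal L$ is a down-set, this happens for at most one $k$. For $|V|=k+1$, $V\notin\mathcal L$,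
$$P(C_k\in\mathcal L,\ C_{k+1}=V)=\binom N{k+1}^{-1}\frac{\ell_V}{k+1}.\tag{2}$$

**Definition (bad set).** $X\in\mathcal L\cap\mathcal M$ is bad if at least $(N-|X|)/4$ elements $i\in E\setminus X$ satisfy $X+i\notin\mathcal L$ and $\ell_{X+i}\le t_0$.

From a bad set the chain is likely to die, yet at sets $X+i$ almost all of whose lower neighbors are already outside $\mathcal L$.

**Example 3.** Let $E=P\sqcup Q$ with $|Q|=\lceil N/8\rceil$, $r=\lfloor N/2\rfloor$, and let $\mathcal A$ consist of the $r$-sets that meet $Q$. Take $X\subseteq P$ with $r<|X|\le2N/3$. No subset of $X$ is in $\mathcal A$, so $X\in\mathcal L$. For $i\in Q$, the set $X+i$ properly contains an $r$-set through $i$, so $X+i\notin\mathcal L$; the same holds for $X+i-a$ with $a\in X$, whose size exceeds $r$. So $\ell_{X+i}=1$ for all $i\in Q$, and $|Q|\ge N/8\ge(N-|X|)/4$: the set $X$ is bad. A random chain rarely meets these sets, since $P(C_k\subseteq P)\le(|P|/N)^k\le(7/8)^k$.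

**Step 10.** The purpose is to prove that this rarity always holds. The idea is to insert the killing element $i$ earlier and earlier into the chain. We show that typically even $C_{k-s}+i\notin\mathcal L$, so $C_{k-s}$ was already surrounded by fatal steps, and surviving another $s$ steps was unlikely.

**Lemma 7.** $\sum_{N/3\le k\le2N/3}P(C_k\text{ is bad})\le\mu_N$ with $\mu_N\to0$ depending only on $N$.

*Proof.* Let $s=\lfloor\sqrt{\ln N}\rfloor$, $\gamma=s^{-2}$, $K=s^4$, $t_r=K^rt_0$. Since $\ln K^s=4s\ln s=o(\ln N)$, we have $t_s=N^{15/16+o(1)}$. For $0\le r<s$ and $W\notin\mathcal L$ let $g_r(W)$ be the fraction of $j\in W$ with $W-j\notin\mathcal L$ and $\ell_{W-j}>t_{r+1}$. Sums over $k$ run over $N/3\le k\le2N/3$ unless said otherwise.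

**Step 10a.** Purpose: deaths at sets $W$ with small $\ell_W$ but many lower neighbors with much larger $\ell$ are rare. *For each $r$, the probability that death occurs at some $k$, over all $k$, with $W=C_{k+1}$ satisfying $\ell_W\le t_r$ and $g_r(W)\ge\gamma$, is at most $1/(\gamma K)=s^{-2}$.*

For such $W$, $|W|=k+1$, we have $k\ge1$, since $g_r(W)>0$ requires some $W-j\notin\mathcal L$ and $\emptyset\in\mathcal L$. Going down from $W$, the chain first reaches a $W-j$ counted by $g_r(W)$ and then a member of $\mathcal L$ with the following probability: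
$$P(C_{k+1}=W,\ C_k\notin\mathcal L,\ C_{k-1}\in\mathcal L)\ge\binom N{k+1}^{-1}\gamma\,\frac{t_{r+1}}k\ge\gamma K\binom N{k+1}^{-1}\frac{\ell_W}{k+1},$$
where we used $t_{r+1}=Kt_r\ge K\ell_W$. By (2) the right side is $\gamma K\,P(C_k\in\mathcal L,\,C_{k+1}=W)$. Now sum over all such pairs $(k,W)$. On the left the chain dies at $k-1$ and has $C_{k+1}=W$, so these events are disjoint for different pairs, and their total probability is at most $1$.

**Step 10b.** Purpose: to show that an element $i$ which kills $C_k$ would typically have killed all of $C_{k-1},\dots,C_{k-s}$. Let $F_k$ be the event that $C_k$ is bad, $C_{k+1}\notin\mathcal L$ and $\ell_{C_{k+1}}\le t_0$. On $F_k$ the chain dies at $k$, so $\sum_kP(F_k)\le1$. On $F_k$ put $i=c_{k+1}$ and $W_r=C_{k-r}+i$ for $0\le r\le s$, and let $E_r$ be the event that $W_r\notin\mathcal L$ and $\ell_{W_r}\le t_r$. Then $F_k\subseteq E_0$. For $0\le r<s$ consider $F_k\cap E_0\cap\dots\cap E_r\cap\overline{E_{r+1}}$, split into two parts.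

*Part with $g_r(W_r)\ge\gamma$.* Move $c_{k+1}$ to position $k-r+1$ of the ordering. This is a measure-preserving bijection of orderings. In the new chain $C'$ we have $C'_{k-r}=C_{k-r}\in\mathcal L$ and $C'_{k-r+1}=W_r\notin\mathcal L$, with $\ell_{W_r}\le t_r$ and $g_r(W_r)\ge\gamma$. So $C'$ has a death at $k-r$ of the kind in Step 10a. For fixed $r$ and different $k$ these image events are disjoint, so the sum over $k$ of the probabilities of these parts is at most $s^{-2}$.

*Part with $g_r(W_r)<\gamma$.* Condition on $c_{k-r+1},\dots,c_N$. This determines $C_{k-r},\dots,C_{k+1}$, hence $W_0,\dots,W_r$, and whether $F_k,E_0,\dots,E_r$ hold. The element $c_{k-r}$ is uniform on $C_{k-r}$, and $W_{r+1}=W_r-c_{k-r}$. For $E_{r+1}$ to fail we need either $W_{r+1}\in\mathcal L$, for which there are at most $\ell_{W_r}\le t_r$ choices of $c_{k-r}$, or $W_{r+1}\notin\mathcal L$ with $\ell_{W_{r+1}}>t_{r+1}$, for which there are at most $\gamma|W_r|$ choices. Since $k-r\ge N/4$ and $|W_r|=k-r+1\le2(k-r)$, the conditional probability is at most $4t_s/N+2\gamma$. Summing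 over $k$ and using $\sum_kP(F_k)\le1$, these parts contribute at most $4t_s/N+2s^{-2}$.

Summing over the $s$ values of $r$,
$$\sum_kP\big(F_k\setminus(E_0\cap\dots\cap E_s)\big)\le\omega:=s\Big(s^{-2}+2s^{-2}+\frac{4t_s}N\Big)\to0 .$$

**Step 10c.** Purpose: to pass from one random $i$ to many $i$ at once. Let $G_k$ be the event that $C_k$ is bad and fewer than $(N-k)/8$ elements $i\notin C_k$ satisfy all three of $C_k+i\notin\mathcal L$, $\ell_{C_k+i}\le t_0$, $C_{k-s}+i\notin\mathcal L$. Given $c_1,\dots,c_k$ with $G_k$, at least $(N-k)/4$ elements satisfy the first two conditions. So with probability at least $\frac14-\frac18=\frac18$ over $c_{k+1}$, the event $F_k$ holds but $W_s\in\mathcal L$, and then $E_s$ fails. Hence $\sum_kP(G_k)\le8\omega$.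

**Step 10d.** Purpose: to bound the remaining case by survival. Suppose $C_k$ is bad and $G_k$ fails. Then $Y=C_{k-s}\in\mathcal L$ has at least $(N-k)/8\ge\frac19(N-k+s)$ *killers*, i.e. elements $i\in E\setminus Y$ with $Y+i\notin\mathcal L$; the inequality holds as $N-k\ge N/3\ge8s$. None of $c_{k-s+1},\dots,c_k$ is a killer of $Y$, because $C_k\in\mathcal L$. Given $Y$ with that many killers among its $N-k+s$ outside elements, the next $s$ elements avoid all killers with probability at most $(8/9)^s$: while they are avoided, the fraction of killers among the remaining elements stays at least $1/9$. On the other hand, given such a $Y$, death at $k-s$ has probability at least $1/9$. Hence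
$$P(C_k\text{ bad},\ \overline{G_k})\le(8/9)^s\cdot9\,P(\text{death at }k-s),$$
and the sum over $k$ is at most $9(8/9)^s$.

Take $\mu_N=8\omega+9(8/9)^s$. $\square$

## 12. The labels cost only $o(w_N)$ bits

**Step 11.** The purpose is to count the ways to split a given antichain into $\mathcal B$ and $\mathcal U$.

**Lemma 8.** For every antichain $\mathcal A\subseteq\mathcal M$, the number of partitions $\mathcal A=\mathcal B\sqcup\mathcal U$ satisfying the conclusion of Lemma 6 for all $V$ is at most $2^{o(w_N)}$, uniformly in $\mathcal A$.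

*Proof.* Let $\mathcal A_k$ be the set of $k$-sets in $\mathcal A$; here $k\le2N/3<N$. Call $X\in\mathcal A_k$ *rich* if at least $(N-k)/2$ of the $i\in E\setminus X$ have $p_{X+i}\ge t$, and *poor* otherwise.

**Step 11a.** Purpose: there are only $o(w_N)$ poor sets, so we may spend one bit on each. For $X\in\mathcal A_k$ every $V=X+i$ is outside $\mathcal L$. If $X$ is poor, more than half of these $V$ have $p_V<t$. So either at least $(N-k)/4$ of the $V$ have $\ell_V\le t_0$, and $X$ is bad; or at least $(N-k)/4$ of the $V$ have $p_V<t$ and $\ell_V>t_0$; call such $X$ *kind (i)*.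

By Lemma 7, $\sum_k\#\{\text{bad }k\text{-sets}\}/\binom Nk\le\mu_N$, so there are at most $\mu_Nw_N$ bad sets.

Let $\mathcal A_k^{(i)}$ be the kind (i) members of $\mathcal A_k$, and $\mathcal V_k$ the set of $V$ with $|V|=k+1$, $p_V<t$, $\ell_V>t_0$ that contain some $X\in\mathcal A_k^{(i)}$. Each such $X$ lies in at least $(N-k)/4$ sets of $\mathcal V_k$, and each $V\in\mathcal V_k$ contains fewer than $t$ members of $\mathcal A_k$. So $|\mathcal V_k|\ge|\mathcal A_k^{(i)}|(N-k)/(4t)$. By (2) and $(k+1)\binom N{k+1}=(N-k)\binom Nk$,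
$$P(\text{death at }k)\ge\sum_{V\in\mathcal V_k}\frac{\ell_V}{(k+1)\binom N{k+1}}\ge\frac{t_0|\mathcal V_k|}{(N-k)\binom Nk}\ge\frac{t_0}{4t}\cdot\frac{|\mathcal A_k^{(i)}|}{\binom Nk}.$$
Sum over $k$; the left sides add up to at most $1$, so $\sum_k|\mathcal A_k^{(i)}|\le\frac{4t}{t_0}w_N=4N^{-1/16}w_N$. Altogether there are at most $(\mu_N+4N^{-1/16})w_N=o(w_N)$ poor sets.

**Step 11b.** Purpose: the labels on rich sets have small entropy by Lemma 6. Choose an admissible partition (one satisfying the conclusion of Lemma 6) uniformly at random, and let $\mathcal R_k$ be the set of rich members of $\mathcal A_k$. Each $X\in\mathcal R_k$ lies in at least $(N-k)/2$ of the sets $V$ with $|V|=k+1$, $p_V\ge t$. Below one such $V$, one of the two labels is used at most $5\tau$ times, so at most $2(N+1)^{5\tau}$ labelings occur on the members of $\mathcal R_k$ inside $V$: choose the rare label, then at most $5\tau$ of at most $N$ places. Counting pairs $(X,V)$ with $X\in\mathcal A_k$, the number of $V$ with $p_V\ge t$ is at most $(N-k)|\mathcal A_k|/t$. By Fact 3, applied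 with the integer $\lceil(N-k)/2\rceil$, the entropy of the labels on $\mathcal R_k$ is at most
$$\frac2{N-k}\cdot\frac{(N-k)|\mathcal A_k|}t\big(1+5\tau\log(N+1)\big)=O(N^{-1/8}\log N)\,|\mathcal A_k| .$$
By Sperner's theorem $|\mathcal A|\le w_N$, so the sum over $k$ is $o(w_N)$. The logarithm of the number of admissible partitions is at most the number of poor sets plus this sum, hence $o(w_N)$. All bounds depend only on $N$. $\square$

## 13. The exact exponent $\frac12w_n$

**Step 12 (proof of Theorem 2).** The purpose is to redo Step 8 with the cheap labels. By Lemma 3, $\rho$ is determined by $D_0$, $D_1$, $\mathcal B$ and $\mathcal U$. By Lemma 4, $\mathcal A=\mathcal B\sqcup\mathcal U$ is an antichain in $\mathcal M$, and Lemma 5 with $q=1$ bounds the number of antichains. By Lemma 6 the partition is of the kind counted in Lemma 8. Therefore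
$$\log b_1(n)\le o(w_{n-1})+\log L_1(n-1)+o(w_{n-1})=(1+o(1))\,w_{n-1}.$$
With Step 1 and (1), for large $n$,
$$w_{n-1}\le\log p(n-1)\le\log b_1(n)\le\log b(n)\le\log(2n)+\log b_1(n)\le(1+o(1))\,w_{n-1}.$$
All these quantities are thus $(1+o(1))w_{n-1}$. Reading off the second, with $n$ in place of $n-1$, and the fourth,
$$\log p(n)=(1+o(1))\,w_n,\qquad\log b(n)=(1+o(1))\,w_{n-1}=(\tfrac12+o(1))\,w_n .$$
So the labeled proportion with an element of rank $<2$ is $b(n)/p(n)=2^{-(1/2+o(1))w_n}$.

For the unlabeled counts $b^u(n)$ and $p^u(n)$, every class contains between $1$ and $n!$ labeled functions, so $b(n)/n!\le b^u(n)\le b(n)$ and $p(n)/n!\le p^u(n)\le p(n)$. Since $\log n!=o(w_n)$, also $b^u(n)/p^u(n)=2^{-(1/2+o(1))w_n}$. $\blacksquare$
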